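# Two's memory in the compact-$G_\delta$ game: an Alster space on which Two wins

## 1. Strategies that forget the past

Throughout, $X$ is a topological space. A $G_\delta$ set is a countable intersection of open sets, so every open set is $G_\delta$. (The letter $\delta$ in "$G_\delta$" is part of the name. Elsewhere $\delta$ denotes a countable ordinal.) A set is $\sigma$-compact if it is a countable union of compact sets, and a space is Lindelöf if every open cover has a countable subcover.

**Definition (Alster spaces).** An *Alster cover* of $X$ is a cover $\mathcal U$ of $X$ by $G_\delta$ sets such that every compact subset of $X$ is contained in some member of $\mathcal U$. The space $X$ is an *Alster space* if every Alster cover of $X$ has a countable subcover.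

A $\sigma$-compact space $X=\bigcup_n K_n$ is Alster: for each $n$ pick a member of the cover that contains $K_n$. Also, every Alster space is Lindelöf. Given an open cover, the finite unions of its members form an Alster cover, and a countable subcover of that involves only countably many members of the original cover.

**Definition (two games of Telgársky).** In inning $n\in\omega$ of the *compact-open game*, One chooses a compact set $K_n\subseteq X$, and then Two chooses an open set $U_n\supseteq K_n$. One wins the play if $X=\bigcup_n U_n$; otherwise Two wins. The *compact-$G_\delta$ game* is the same, except that Two may play $G_\delta$ sets $G_n\supseteq K_n$.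

A strategy tells a player what to do as a function of the history of the play. It is winning if the player who follows it wins every play. A winning strategy for Two in the compact-open game is also one in the compact-$G_\delta$ game, since open sets are $G_\delta$.

We begin with the easy case, where Two knows only the number of the inning and the set that One has just played.

**Proposition 1.** $X$ is an Alster space if and only if Two has no winning strategy in the compact-$G_\delta$ game of the form $G_n=\tau(n,K_n)$.

*Proof.* Suppose $X$ is Alster and Two uses such a $\tau$. For each compact $K$ put
$$G_K=\bigcap_{n\in\omega}\tau(n,K).$$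
This is a countable intersection of $G_\delta$ sets that contain $K$, so it is a $G_\delta$ set that contains $K$. Hence $\{G_K: K\text{ compact}\}$ is an Alster cover (points are compact, so it covers $X$). Let $\{G_{K_m}:m\in\omega\}$ be a countable subcover. One plays $K_m$ in inning $m$, and Two's answer is $\tau(m,K_m)\supseteq G_{K_m}$. The answers cover $X$, so $\tau$ is not winning.

Conversely, suppose $X$ is not Alster, and let $\mathcal U$ be an Alster cover without a countable subcover. Two answers each $K_n$ by a member of $\mathcal U$ that contains it, chosen as a function of $K_n$ alone. Two's countably many answers do not cover $X$. $\square$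

The second half shows the known implication: if Two has no winning strategy at all, then $X$ is Alster. What changes in general is that Two may remember. The problem, from Leandro F. Aurichi and Rodrigo R. Dias, "Topological games and Alster spaces", arXiv:1306.5463 (2013), is the converse:

> Is the Alster property equivalent to Two not having a winning strategy in the compact-$G_\delta$ game? That is, if $X$ is Alster, must Two lack a winning strategy?

By Proposition 1 this asks whether memory can ever help Two.

Let us see where the proof above stops. A general strategy gives answers $\tau(h,K)$, where $h=(K_0,\dots,K_{n-1})$ is One's earlier play. We would like to intersect $\tau(h,K)$ over all histories $h$, but in general there are uncountably many, and the intersection need not be $G_\delta$. So restrict One to a countable family $\mathcal C$ of compact sets. Then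
$$G_K^{\mathcal C}=\bigcap\{\tau(h,K): h\text{ a finite sequence from }\mathcal C\}$$
is $G_\delta$, and the sets $G^{\mathcal C}_K$, for $K$ compact, form an Alster cover. It has a countable subcover, indexed by $K_0,K_1,\dots$. If these $K_m$ belonged to $\mathcal C$, One could play them and win. But they are chosen after $\mathcal C$. If we add them to $\mathcal C$, the sets $G^{\mathcal C}_K$ shrink and a different subcover may be needed. Closing off $\omega$ times does not help: the limit family $\mathcal C$ again gives a cover whose countable subcover may need sets outside $\mathcal C$. What is missing is a countable $\mathcal C$ such that the sets $G_K^{\mathcal C}$ with $K\in\mathcal C$ already cover $X$. If such a $\mathcal C$ exists, $\tau$ is not winning. We shall build an Alster space, and a strategy on it, for which no such $\mathcal C$ exists.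

## 2. Compact $G_\delta$ sets, and the size a counterexample must have

Here are simple spaces tested by hand.

**Proposition 2.** If every compact subset of $X$ is $G_\delta$ and $X$ is Alster, then $X$ is $\sigma$-compact, and One has a winning strategy in the compact-$G_\delta$ game.

*Proof.* The family of all compact subsets of $X$ is an Alster cover. A countable subcover $\{K_n\}$ shows that $X$ is $\sigma$-compact, and One wins by playing $K_0,K_1,\dots$. $\square$

So the implication in the problem holds for metrizable spaces, where compact sets are closed and closed sets are $G_\delta$. A counterexample must contain compact sets that are not $G_\delta$.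

**Example 3.** Let $L=\omega_1\cup\{\infty\}$, where points of $\omega_1$ are isolated and neighborhoods of $\infty$ are the sets that contain $\infty$ and have countable complement. Compact sets are finite: if $K$ contained a countably infinite $C\subseteq\omega_1$, then $L\setminus C$ together with the singletons of $C$ would be an open cover with no finite subfamily covering $K$. So $L$ is not $\sigma$-compact. Every $G_\delta$ set that contains $\infty$ is co-countable. Hence $L$ is Alster: take one member that contains $\infty$ and countably many more. One wins the game by playing $\{\infty\}$ first and then the countably many points that Two left out.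

In $L$ a single point $\infty$ captures all but countably many points. Our space will be a tree of height $\omega$ in which each node plays the role of $\infty$ for the nodes just above it.

We shall need one hereditary fact.

**Lemma 4.** A closed subspace $C$ of an Alster space $X$ is Alster.

*Proof.* Let $\mathcal U$ be an Alster cover of $C$. Each $G\in\mathcal U$ has the form $C\cap H$ with $H$ a $G_\delta$ set in $X$, and $G\cup(X\setminus C)=H\cup(X\setminus C)$ is $G_\delta$ in $X$, being the intersection of the sets $O_j\cup(X\setminus C)$ when $H=\bigcap_jO_j$. If $K\subseteq X$ is compact, then $K\cap C$ is compact and lies in some $G\in\mathcal U$, so $K\subseteq G\cup(X\setminus C)$. Thus the sets $G\cup(X\setminus C)$ form an Alster cover of $X$. A countable subcover gives one of $C$. $\square$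

## 3. The two theorems

The answer to the problem is no, already in ZFC.

**Theorem A (ZFC).** There is a Hausdorff space $X$ with a base of clopen sets which is an Alster space (hence Lindelöf), but in which Two has a winning strategy in the compact-open game, a fortiori in the compact-$G_\delta$ game. The strategy wins even if One may play arbitrary $\sigma$-compact sets.

The games may also be played for more than $\omega$ innings. One wins if the sets played by Two cover $X$.

**Theorem B (sharp length).** For the same $X$: for every $n<\omega$, Two has a winning strategy in the compact-open game of length $\omega+n$. One has a winning strategy in the compact-$G_\delta$ game of length $\omega+\omega$.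

## 4. Two trees that pull in opposite directions

How could Two use memory? In a tree, Two can climb: in inning $k$, having already chosen $\alpha_0<\dots<\alpha_{k-1}$, Two picks a next coordinate $\alpha_k$ that One's set $K_k$ misses, and plays the complement of everything above. At the end the branch along $\alpha_0,\alpha_1,\dots$ is uncovered. Let us try this on the set $S$ of all finite or infinite (length $\omega$) strictly increasing sequences of countable ordinals. For finite $s\in S$ let $[s]$ be the set of members of $S$ that extend $s$. An infinite $x$ gets the neighborhoods $[x{\restriction}k]$. For a finite $t$ there are two natural choices.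

First choice: neighborhoods of $t$ are $[t]$ minus finitely many of the sets $[t^\frown\alpha]$. Then $S$ is compact. Otherwise take an open cover $\mathcal O$ without a finite subcover, and call $t$ bad if no finite subfamily covers $[t]$. The root is bad. If $t$ is bad, a member of $\mathcal O$ that contains $t$ covers $[t]$ except for finitely many $[t^\frown\alpha]$, so some $t^\frown\alpha$ is bad. Iterating gives an infinite $x$ with all $x{\restriction}k$ bad, but a member of $\mathcal O$ that contains $x$ contains some $[x{\restriction}k]$, a contradiction. So One plays $S$ and wins at once. Compact sets are too large.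

Second choice: neighborhoods of $t$ are $[t]$ minus countably many of the sets $[t^\frown\alpha]$, as in Example 3. Now the space is not Alster, so it cannot be a counterexample. To check this, let $Z$ be the set of infinite $x\in S$ with all coordinates in $\omega$. It is closed: if $x\in S\setminus Z$ has a coordinate $\ge\omega$, then some $[x{\restriction}k]$ misses $Z$; if $t$ is finite with all coordinates in $\omega$, then $[t]\setminus\bigcup_{\alpha<\omega}[t^\frown\alpha]$ is a neighborhood of $t$ that misses $Z$. As a subspace, $Z$ carries the topology of a subspace of $\omega^\omega$, so it is metrizable. It is not $\sigma$-compact: if $K_0,K_1,\dots\subseteq Z$ are compact, each set $\{y(k):y\in K_k\}$ is finite, since $y\mapsto y(k)$ is continuous into the discrete space $\omega$, and an increasing $x$ with $x(k)>y(k)$ for all $y\in K_k$ lies in no $K_k$. By Proposition 2, $Z$ is not Alster, and by Lemma 4 neither is the whole space. Compact sets are too small.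

So we have two demands on one topology.

1. For each countable $\delta$, the points with coordinates below $\delta$ must be covered by countably many compact sets, so compact sets must branch infinitely.
2. At each node, a compact set must miss some (in fact most) next coordinates $\alpha<\omega_1$.

The way through is to give each next coordinate $\alpha$ infinitely many copies $(\alpha,n)$, $n<\omega$, and to arrange that for each fixed $n$ a compact set meets the cones over $(\alpha,n)$ for only *finitely many* $\alpha$. This allows the graph of a finite-to-one function $\delta\to\omega$ for each countable $\delta$. It forbids uncountably many $\alpha$, because there is no finite-to-one function from $\omega_1$ to $\omega$. For a single topology to serve all $\delta<\omega_1$, the functions must agree with one another up to finite errors.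

## 5. Coherent finite-to-one functions

Write $f=^*g$ on $A$ if $\{\alpha\in A:f(\alpha)\neq g(\alpha)\}$ is finite. A function is finite-to-one if each value is taken finitely often. For a function into $\omega$ this says that $\{\alpha:f(\alpha)\le m\}$ is finite for every $m$.

**Lemma 5.** There are finite-to-one functions $e_\delta:\delta\to\omega$ $(\delta<\omega_1)$ such that $e_\delta=^*e_\gamma$ on $\gamma$ whenever $\gamma<\delta$.

*Proof.* We use recursion on $\delta$. Let $e_0=\emptyset$ and $e_{\delta+1}=e_\delta\cup\{(\delta,0)\}$. One new value keeps the function finite-to-one, and $e_{\delta+1}=e_\delta=^*e_\gamma$ on $\gamma$ for $\gamma\le\delta$.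

For limit $\delta$ fix $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$, and put
$$e_\delta(\alpha)=\max(e_{\delta_{n+1}}(\alpha),n)\qquad\text{for }\alpha\in[\delta_n,\delta_{n+1}).$$

*Finite-to-one.* If $e_\delta(\alpha)\le m$ and $\alpha\in[\delta_n,\delta_{n+1})$, then $n\le m$ and $e_{\delta_{n+1}}(\alpha)\le m$. So $\{\alpha:e_\delta(\alpha)\le m\}\subseteq\bigcup_{n\le m}\{\alpha<\delta_{n+1}:e_{\delta_{n+1}}(\alpha)\le m\}$, a finite set.

*Coherent.* On the block $[\delta_j,\delta_{j+1})$ the function $e_\delta$ differs from $e_{\delta_{j+1}}$ only where $e_{\delta_{j+1}}(\alpha)<j$, a finite set. For $j\le n$ we also have $e_{\delta_{j+1}}=^*e_{\delta_{n+1}}$ on $\delta_{j+1}$. The blocks with $j\le n$ are finitely many and make up $\delta_{n+1}$, so $e_\delta=^*e_{\delta_{n+1}}$ on $\delta_{n+1}$. Given $\gamma<\delta$, pick $n$ with $\gamma\le\delta_{n+1}$; then $e_\delta=^*e_{\delta_{n+1}}=^*e_\gamma$ on $\gamma$. $\square$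

For example, $e_n$ is constantly $0$ for finite $n$. With $\delta_n=n$ at the limit $\omega$, we get $e_\omega(k)=k$. Then $e_{\omega+1}$ extends $e_\omega$ by $e_{\omega+1}(\omega)=0$. The functions $e_n$ and $e_\omega$ differ on $n$ only at $1,\dots,n-1$. These finite errors grow with $n$, and no bound on them is asked for.

Fix such functions $e_\delta$ from now on.

## 6. The space $X$

**Definition (points).** Let $T$ be the set of all finite sequences $((\alpha_0,n_0),\dots,(\alpha_{k-1},n_{k-1}))$ in $\omega_1\times\omega$ with $\alpha_0<\dots<\alpha_{k-1}$, including $\emptyset$. Let $B$ be the set of infinite sequences $((\alpha_i,n_i))_{i<\omega}$ with $\alpha_0<\alpha_1<\cdots$ such that, for $\lambda=\sup_i\alpha_i$,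
$$n_i=e_\lambda(\alpha_i)\quad\text{for all but finitely many }i.$$
Put $X=T\cup B$. The $\alpha_i$ are the *first coordinates* of the sequence. For $s\in T$ let $[s]=\{x\in X:s\subseteq x\}$. Whenever $s^\frown(\alpha,n)$ is written, it is understood that it lies in $T$.

Here $\lambda<\omega_1$ and every $\alpha_i<\lambda$, so $e_\lambda(\alpha_i)$ makes sense. With $e_\omega(k)=k$, the sequence $((i,i))_{i<\omega}$ is in $B$, and it stays in $B$ after finitely many changes of second coordinates. The sequence $((i,i+1))_{i<\omega}$ is not in $B$.

**Definition (topology).** For $s\in T$, $\delta<\omega_1$ and finite $F\subseteq\delta$, let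
$$N(s,\delta,F)=[s]\setminus\bigcup\{[s^\frown(\alpha,n)]:\ \alpha<\delta\ \text{and}\ (\alpha\in F\ \text{or}\ n<e_\delta(\alpha))\}.$$
Call $U\subseteq X$ open if for each $t\in U\cap T$ some $N(t,\delta,F)\subseteq U$, and for each $x\in U\cap B$ some $[x{\restriction}k]\subseteq U$.

Note that $s\in N(s,\delta,F)$. For example, $N(\emptyset,\omega,\emptyset)$ removes the cones $[((k,n))]$ with $n<k<\omega$; the columns $\alpha\ge\omega$ are left whole. The set $N(\emptyset,\omega+1,\{\omega\})$ removes in addition all cones $[((\omega,n))]$, $n<\omega$. So we may always remove finitely many columns entirely, and below $\delta$ everything under the graph of $e_\delta$.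

**Step 1: this is a topology.** The purpose is to check finite intersections; $\emptyset$, $X$ and unions are clear. At a point of $B$, take the larger of the two values of $k$. At $t\in T$, suppose we are given $N(t,\delta,F)$ and $N(t,\delta',F')$ with $\delta\le\delta'$. Put
$$F''=F\cup F'\cup\{\alpha<\delta:e_\delta(\alpha)\neq e_{\delta'}(\alpha)\},$$
which is a finite subset of $\delta'$ by coherence. We claim $N(t,\delta',F'')\subseteq N(t,\delta,F)\cap N(t,\delta',F')$. Suppose $[t^\frown(\alpha,n)]$ is removed in forming $N(t,\delta,F)$. Then $\alpha<\delta\le\delta'$. Either $\alpha\in F\subseteq F''$, or $n<e_\delta(\alpha)$; in the latter case either $e_\delta(\alpha)\ne e_{\delta'}(\alpha)$ and $\alpha\in F''$, or $n<e_{\delta'}(\alpha)$. So the cone is removed in $N(t,\delta',F'')$ as well. What is removed in $N(t,\delta',F')$ is removed in $N(t,\delta',F'')$ because $F'\subseteq F''$.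

**Step 2: the sets $[s]$ and $N(s,\delta,F)$ are clopen.** This gives a base of clopen sets.

The set $[s]$ is open: $N(t,0,\emptyset)=[t]\subseteq[s]$ for $t\in[s]\cap T$, and $[x{\restriction}|s|]=[s]$ for $x\in[s]\cap B$.

The set $[s]$ is closed. Let $t\in T\setminus[s]$. If $t$ and $s$ are incompatible, $[t]\cap[s]=\emptyset$. Otherwise $t$ is a proper initial segment of $s$, say $t^\frown(\alpha,n)\subseteq s$. Then $N(t,\alpha+1,\{\alpha\})$ has lost $[t^\frown(\alpha,n)]\supseteq[s]$, so it is disjoint from $[s]$. If $x\in B\setminus[s]$, then $x{\restriction}|s|\neq s$ have the same length, so $[x{\restriction}|s|]\cap[s]=\emptyset$.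

The set $N(s,\delta,F)$ is $[s]$ minus a union of open sets, hence closed. It is open: at $s$ by definition, while any other $x$ in it lies in some non-removed $[s^\frown(\alpha,n)]$, which is open and contained in $N(s,\delta,F)$, since cones over different $(\alpha,n)$ are disjoint.

Thus these sets are open, and by the definition of the topology they form a base.

**Step 3: $X$ is Hausdorff.** If $x\neq y$, then some $r\in T$ is an initial segment of exactly one of them: if one of the points properly extends the other, cut it one step beyond the other; if not, cut $x$ just after the first place where they differ. The clopen set $[r]$ separates $x$ and $y$.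

## 7. Compact sets that fill a countable part

For $\delta<\omega_1$ let $T_\delta$ be the set of $s\in T$ with all first coordinates $<\delta$, a countable set. Let $Y_\delta$ be the set of all $x\in X$ with all first coordinates $<\delta$. This section meets the first demand of Section 4: it covers $Y_\delta$ by countably many compact sets. For $s\in T_\delta$ let
$$K(s,\delta)=\{x\in[s]:\ \text{for all } i \text{ with } |s|\le i<|x|,\ x(i)=(\alpha,e_\delta(\alpha))\text{ for some }\alpha<\delta\}.$$
So beyond $s$ the sequence moves along the graph of $e_\delta$. For example, $K(\emptyset,\omega)$ consists of all finite and infinite sequences $((k_0,k_0),(k_1,k_1),\dots)$ with $k_0<k_1<\cdots$ in $\omega$.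

**Claim 1.** Let $s\in T_\delta$. If $x=((\alpha_i,n_i))_{i<\omega}$ extends $s$, has strictly increasing first coordinates, and $\alpha_i<\delta$, $n_i=e_\delta(\alpha_i)$ for all $i\ge|s|$, then $x\in B$, so $x\in K(s,\delta)$.

The claim says that the tree $K(s,\delta)\cap T$ has none of its branches missing from $X$.

*Proof.* Let $\lambda=\sup_i\alpha_i\le\delta$. We have $e_\delta=^*e_\lambda$ on $\lambda$ and the $\alpha_i$ are distinct, so $n_i=e_\lambda(\alpha_i)$ for all but finitely many $i$. $\square$

**Claim 2.** $K=K(s,\delta)$ is compact.

*Proof.* We repeat the bad-node argument of Section 4, with coherence in place of "finitely many removed". Suppose $\mathcal O$ is a family of open sets that covers $K$ with no finite subfamily covering $K$. Call $t\in K\cap T$ *bad* if no finite subfamily of $\mathcal O$ covers $K\cap[t]$. Then $s$ is bad.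

Let $t$ be bad. Choose $O\in\mathcal O$ with $t\in O$, and $N(t,\gamma,F)\subseteq O$. Since $|t|\ge|s|$,
$$K\cap[t]=\{t\}\cup\bigcup_\alpha\bigl(K\cap[t^\frown(\alpha,e_\delta(\alpha))]\bigr),$$
where $\alpha$ ranges over the ordinals $<\delta$ above the first coordinates of $t$. If $[t^\frown(\alpha,e_\delta(\alpha))]\not\subseteq N(t,\gamma,F)$, this cone was removed, so $\alpha<\min(\gamma,\delta)$ and
$$\alpha\in F\quad\text{or}\quad e_\delta(\alpha)<e_\gamma(\alpha).$$
By coherence, $e_\delta=^*e_\gamma$ on $\min(\gamma,\delta)$, so this holds for only finitely many $\alpha$. Hence $(K\cap[t])\setminus O$ is contained in finitely many of the sets $K\cap[t^\frown(\alpha,e_\delta(\alpha))]$. If each of these were covered by a finite subfamily, adding $O$ would show that $t$ is not bad. So one of the nodes $t^\frown(\alpha,e_\delta(\alpha))$, which lie in $K$, is bad.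

Iterating from $s$, we get an infinite sequence $x$ such that all $x{\restriction}k$ with $k\ge|s|$ are bad. By Claim 1, $x\in K$. Pick $O\in\mathcal O$ with $x\in O$, and $k\ge|s|$ with $[x{\restriction}k]\subseteq O$. Then $O$ alone covers $K\cap[x{\restriction}k]$, so $x{\restriction}k$ is not bad, a contradiction. $\square$

**Claim 3.** $Y_\delta\subseteq\bigcup_{s\in T_\delta}K(s,\delta)$.

*Proof.* If $x\in Y_\delta\cap T$, then $x\in K(x,\delta)$. If $x=((\alpha_i,n_i))_i\in Y_\delta\cap B$, then $\lambda=\sup_i\alpha_i\le\delta$, and $n_i=e_\lambda(\alpha_i)=e_\delta(\alpha_i)$ for all but finitely many $i$: the first equality by the definition of $B$, the second by coherence. So $x\in K(x{\restriction}k,\delta)$ for large $k$. $\square$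

## 8. $X$ is Alster

The countable part is under control. The rest of $X$ is caught as in Example 3: each node captures all sufficiently late columns above it, even in the sense of $G_\delta$ sets.

**Claim 4.** If $U$ is a $G_\delta$ set and $s\in U\cap T$, there is $\gamma<\omega_1$ with $[s^\frown(\alpha,n)]\subseteq U$ for all $\alpha\ge\gamma$ and all $n$.

*Proof.* Write $U=\bigcap_jO_j$ with $O_j$ open, choose $N(s,\gamma_j,F_j)\subseteq O_j$, and let $\gamma=\sup_j\gamma_j<\omega_1$. If $\alpha\ge\gamma$, then $\alpha\geq\gamma_j$, so $[s^\frown(\alpha,n)]$ was not removed from $N(s,\gamma_j,F_j)$, for any $j$. $\square$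

**Proposition 6.** $X$ is an Alster space.

*Proof.* Let $\mathcal U$ be an Alster cover.

**Step 1: choose sets for single nodes, and a countable $\delta$ closed under the choice.** The purpose is to find a countable piece that takes care of everything above it. For $s\in T$ choose $U_s\in\mathcal U$ with $s\in U_s$, and let $\gamma_s$ be given by Claim 4 for $s$ and $U_s$. Put $\delta_0=\omega$ and $\delta_{k+1}=\max(\delta_k,\sup\{\gamma_s:s\in T_{\delta_k}\})+1$. These are countable ordinals because each $T_{\delta_k}$ is countable. Let $\delta=\sup_k\delta_k$, a countable limit ordinal. A node $s\in T_\delta$ has finitely many first coordinates, so $s\in T_{\delta_k}$ for some $k$, and hence $\gamma_s\le\delta$.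

**Step 2: choose sets for the compact pieces, and check that we have a cover.** For $s\in T_\delta$ choose $V_s\in\mathcal U$ with $K(s,\delta)\subseteq V_s$, which is possible by Claim 2. The family $\{U_s,V_s:s\in T_\delta\}$ is countable. If $x\in Y_\delta$, then $x$ is in some $V_s$ by Claim 3. If $x\notin Y_\delta$, let $k$ be least such that the first coordinate $\alpha$ of $x(k)=(\alpha,n)$ is $\ge\delta$, and let $s=x{\restriction}k\in T_\delta$. Then $\alpha\ge\delta\ge\gamma_s$, so $x\in[s^\frown(\alpha,n)]\subseteq U_s$. $\square$

Hence $X$ is also Lindelöf, by Section 1.

## 9. Compact sets miss most columns, and Two climbs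

Now the second demand. This is the place where finite-to-one is used.

**Claim 5.** If $K\subseteq X$ is compact and $s\in T$, then
$$A_s(K)=\{\alpha:K\cap[s^\frown(\alpha,n)]\neq\emptyset\text{ for some }n\}$$
is countable. Consequently the same holds for $\sigma$-compact $K$.

*Proof.* Fix $m<\omega$. It is enough to show that $A^m=\{\alpha:K\cap[s^\frown(\alpha,m)]\ne\emptyset\}$ is finite, since $A_s(K)=\bigcup_mA^m$. Suppose $A^m$ is infinite, and let $C\subseteq A^m$ be countably infinite. Choose $\delta<\omega_1$ with $C\subseteq\delta$. Since $e_\delta$ is finite-to-one, $F=\{\alpha\in C:e_\delta(\alpha)\le m\}$ is finite. For $\alpha\in C$ either $\alpha\in F$ or $m<e_\delta(\alpha)$, and in both cases $[s^\frown(\alpha,m)]$ is removed. So $N(s,\delta,F)\cap[s^\frown(\alpha,m)]=\emptyset$ for all $\alpha\in C$.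

The set $K\cap[s]$ is compact because $[s]$ is closed. It is covered by the open set $N(s,\delta,F)$, which contains $s$, together with the pairwise disjoint open sets $[s^\frown(\alpha,n)]$. For each of the infinitely many $\alpha\in C$, the nonempty set $K\cap[s^\frown(\alpha,m)]$ meets only one member of this cover, namely $[s^\frown(\alpha,m)]$. So there is no finite subcover, a contradiction.

If $K=\bigcup_jK_j$ with $K_j$ compact, then $A_s(K)=\bigcup_jA_s(K_j)$ is countable. $\square$

Two wants to reserve a column sequence $\alpha_0<\alpha_1<\cdots$ without committing to the second coordinates, because the right ones, given by $e_\lambda$, are known only when $\lambda=\sup_k\alpha_k$ is known. So the reserved set must be a union over all second coordinates, and it must be closed.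

**Claim 6.** For $\alpha_0<\dots<\alpha_k$, let $D=D(\alpha_0,\dots,\alpha_k)$ be the set of all $x\in X$ with $|x|\ge k+1$ whose first $k+1$ first coordinates are $\alpha_0,\dots,\alpha_k$. Then $D$ is closed.

*Proof.* We find for each point outside $D$ a neighborhood that misses $D$. Let $t\in T\setminus D$. If $|t|\ge k+1$, then the first $k+1$ first coordinates of $t$ are not $\alpha_0,\dots,\alpha_k$, so $[t]\cap D=\emptyset$. If $|t|=j\le k$ and the first coordinates of $t$ are not $\alpha_0,\dots,\alpha_{j-1}$, again $[t]\cap D=\emptyset$. In the remaining case, $|t|=j\le k$ and the first coordinates are $\alpha_0,\dots,\alpha_{j-1}$. Every $x\in D\cap[t]$ has $x(j)=(\alpha_j,n)$ for some $n$, and $N(t,\alpha_j+1,\{\alpha_j\})$ has lost all $[t^\frown(\alpha_j,n)]$, $n<\omega$, so it misses $D$. Finally, if $x\in B\setminus D$, then $[x{\restriction}(k+1)]\cap D=\emptyset$. $\square$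

**Proof of Theorem A.** The space $X$ is Hausdorff with a clopen base by Section 6, and Alster by Proposition 6. It remains to give Two's strategy.

**Step 1: the move in inning $k$.** Suppose Two has already chosen $\alpha_0<\dots<\alpha_{k-1}$, and One plays a compact (or just $\sigma$-compact) set $K_k$. There are only countably many $s\in T$ with $|s|=k$ and first coordinates $\alpha_0,\dots,\alpha_{k-1}$, since only the second coordinates are free. By Claim 5 the union $\bigcup_sA_s(K_k)$ over these $s$ is countable. Two lets $\alpha_k$ be the least countable ordinal greater than all of $\alpha_0,\dots,\alpha_{k-1}$ and outside this union. Put $D_k=D(\alpha_0,\dots,\alpha_k)$. If there were $x\in K_k\cap D_k$, then $s=x{\restriction}k$ would be one of these nodes and $x\in[s^\frown(\alpha_k,n)]$ for some $n$, so $\alpha_k\in A_s(K_k)$, which is false. Hence $K_k\cap D_k=\emptyset$, and by Claim 6 Two may play the open set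
$$U_k=X\setminus D_k\supseteq K_k.$$

**Step 2: a point that is never covered.** Let $\lambda=\sup_k\alpha_k$ and $x=((\alpha_k,e_\lambda(\alpha_k)))_{k<\omega}$. Then $x\in B\subseteq X$, and $x\in D_k$ for every $k$, so $x\notin\bigcup_kU_k$. Two wins. Since open sets are $G_\delta$, this strategy also wins the compact-$G_\delta$ game. $\square$

So $X$ is an Alster space on which Two has a winning strategy in the compact-$G_\delta$ game: the answer to the problem is negative. By Proposition 1 no winning strategy can depend only on the inning and on One's current set. Here the memory is the sequence $\alpha_0<\dots<\alpha_{k-1}$.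

## 10. Two survives $n$ further innings

**Proof of Theorem B, length $\omega+n$.**

**Step 1: what is uncovered after $\omega$ innings.** In the first $\omega$ innings Two plays as in Section 9. The uncovered set is $X\setminus\bigcup_kU_k=\bigcap_kD_k$, that is,
$$E=\{x\in B:\text{the first coordinates of }x\text{ are }\alpha_0,\alpha_1,\dots\}.$$
It is closed by Claim 6 and nonempty by Section 9. With $\lambda=\sup_k\alpha_k$, it consists of all sequences $((\alpha_i,n_i))_i$ such that $n_i=e_\lambda(\alpha_i)$ for all but finitely many $i$.

**Step 2: no piece of $E$ fits into a compact set.** The purpose is to guarantee Two a free point in every extra inning. Let $t\in T$ with $E\cap[t]\neq\emptyset$, and let $k=|t|$. Then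
$$E\cap[t]=\bigsqcup_{m<\omega}E\cap[t^\frown(\alpha_k,m)]$$
is a partition into relatively open sets. Each piece is nonempty: take an element of $E\cap[t]$ and change its $k$-th second coordinate to $m$; one change keeps it in $E$, and it still extends $t$. So $E\cap[t]$ has an infinite partition into nonempty relatively open sets and is not compact. It is closed in $X$, and a closed subset of a compact set is compact, so $E\cap[t]$ is not contained in any compact set.

**Step 3: the extra innings.** Put $t_0=\emptyset$. In inning $\omega+i$ $(i<n)$, suppose $E\cap[t_i]$ is nonempty and uncovered, and One plays a compact $K$. By Step 2 pick $y\in(E\cap[t_i])\setminus K$. Since $X$ is Hausdorff, $K$ is closed. Since $y\in B$, there is $j>|t_i|$ with $[y{\restriction}j]\cap K=\emptyset$. Two plays $X\setminus[y{\restriction}j]\supseteq K$, which is open because $[y{\restriction}j]$ is clopen, and puts $t_{i+1}=y{\restriction}j$. Now $t_{i+1}$ extends $t_i$, because $y\in[t_i]$. So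
$$\emptyset\neq E\cap[t_{i+1}]\subseteq E\cap[t_i],$$
where $y$ shows nonemptiness. The set $E\cap[t_{i+1}]$ was uncovered before this inning and is missed by the new move, so it is still uncovered. After $n$ extra innings $E\cap[t_n]\neq\emptyset$ is uncovered, and Two wins. $\square$

## 11. One wins at length $\omega+\omega$

With $\omega$ extra innings, One can play the proof that $X$ is Alster.

**Proof of Theorem B, length $\omega+\omega$.** We describe One's strategy in the compact-$G_\delta$ game.

**Step 1: the first $\omega$ innings produce a closed-off $\delta$.** One plays singletons $\{s_k\}$ with $s_k\in T$. When Two answers $G_k\ni s_k$, One fixes $\gamma_k<\omega_1$ as in Claim 4 for $s_k$ and $G_k$. One also keeps the countable ordinals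
$$\delta_0=\omega,\qquad \delta_{k+1}=\max(\delta_k,\gamma_k)+1,$$
so that $\delta_0,\dots,\delta_k$ are known at the start of inning $k$.

The $s_k$ are chosen by bookkeeping. Fix for each infinite $\beta<\omega_1$ an enumeration $T_\beta=\{t^\beta_j:j<\omega\}$, and a surjection $k\mapsto(i_k,j_k)$ from $\omega$ onto $\omega\times\omega$ with $i_k\le k$. In inning $k$, One plays $s_k=t^{\delta_{i_k}}_{j_k}$. Let $\delta=\sup_k\delta_k$. Then
$$\{s_k:k<\omega\}=\bigcup_kT_{\delta_k}=T_\delta.$$
The last equality holds because $\delta_k$ strictly increases to $\delta$ and nodes are finite.

**Step 2: $X\setminus Y_\delta$ is covered after $\omega$ innings.** If $x\notin Y_\delta$, let $k$ be least such that the first coordinate $\alpha$ of $x(k)=(\alpha,n)$ is $\ge\delta$, and let $s=x{\restriction}k\in T_\delta$. Say $s=s_j$. Then $\alpha\ge\delta\ge\gamma_j$, because $\gamma_j<\delta_{j+1}\le\delta$. So $x\in[s_j{}^\frown(\alpha,n)]\subseteq G_j$.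

**Step 3: the remaining $\omega$ innings cover $Y_\delta$.** One plays the sets $K(s,\delta)$ for $s\in T_\delta$, in some enumeration of the countable set $T_\delta$. They are compact by Claim 2, and they cover $Y_\delta$ by Claim 3, so Two's answers cover $Y_\delta$. Together with Step 2, all of $X$ is covered, and One wins. $\square$

Two's strategies for lengths $\omega+n$ use open sets, so they also win the compact-$G_\delta$ game of these lengths. One's strategy for length $\omega+\omega$ beats arbitrary $G_\delta$ answers, so it also wins the compact-open game of that length. Thus for this Alster space the length at which the advantage passes from Two to One is exactly $\omega+\omega$, for both games.
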